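
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Exponential torsion growth for hyperbolic rational homology spheres with a coexact spectral gap and tame limits}


\begin{abstract}
Let $M_i$ be closed hyperbolic $3$-manifolds with $b_1(M_i)=0$ and volume tending to infinity, whose Hodge Laplacians on coexact $1$-forms have a uniform spectral gap. We prove that if the sequence Benjamini--Schramm converges to a random manifold that is tame with positive probability, then $|H_1(M_i;\mathbb Z)|$ grows exponentially in $\mathrm{Vol}(M_i)$. No bound on the rank of $\pi_1(M_i)$ is assumed. This answers a question from \cite{AAGLZ}. The proof finds in the limit a pair of loops whose $L^2$ linking number is not an integer. It then shows that far apart copies of this pair in $M_i$ have linking matrix close to a diagonal one in operator norm, and this forces exponentially many distinct homology classes.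
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M$ be a closed hyperbolic $3$-manifold which is a rational homology sphere, that is, $b_1(M)=0$. Then $H_1(M;\mathbb Z)$ is a finite group, equal to its torsion subgroup. How large is it, compared with the volume of $M$? If the injectivity radius is bounded below, then $M$ is homotopy equivalent to a complex with a number of cells at most proportional to the volume. The torsion is read off from minors of an integer matrix of that size, so $\log|H_1(M;\mathbb Z)|$ is at most a constant times $\mathrm{Vol}(M)$. The question below asks for a lower bound of the same order.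

The hypothesis is a spectral gap. A sequence $M_1,M_2,\dots$ of such manifolds has a \emph{uniform spectral gap for coexact $1$-forms} if there is $c>0$ such that, for every $i$, every eigenvalue of the Hodge Laplacian $\Delta=d\delta+\delta d$ on coexact $1$-forms of $M_i$ is at least $c$. (A coexact eigenform with eigenvalue $0$ vanishes, so all these eigenvalues are nonzero.) The gap measures how cheaply one can solve $db=u$. Every closed $2$-form $u$ on $M_i$ is exact, and under the gap it has a primitive $b$ with $\|b\|_{L^2}\le c^{-1/2}\|u\|_{L^2}$ (Lemma~\ref{lem:gap}). For a suitable $2$-form $u$ concentrated near a loop $z$, the periods of $b$ are the linking numbers with $z$. So the gap controls linking numbers, and linking numbers detect torsion.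

The second hypothesis is about limits. A hyperbolic $3$-manifold is \emph{tame} if it is homeomorphic to the interior of a compact $3$-manifold. The sequence \emph{Benjamini--Schramm converges} to a random pointed hyperbolic $3$-manifold $(M,x)$ if, for $x_i\in M_i$ chosen at random with respect to normalized volume, the law of $(M_i,x_i)$ converges weakly to the law of $(M,x)$ in the pointed geometric topology (recalled in Section~\ref{sec:statements}). Convergence to a fixed manifold is a special case. In words, a local pattern that occurs in the limit with positive probability occurs, up to small perturbations, with positive density in $M_i$.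

Two results are known. First, if the $M_i$ (with $b_1=0$ and $\mathrm{Vol}(M_i)\to\infty$) have a uniform spectral gap for coexact $1$-forms and converge geometrically to a tame manifold, then $|H_1(M_i)_{\mathrm{tors}}|$ is unbounded. Second, if they have such a gap and the rank of $\pi_1(M_i)$ is uniformly bounded, then $|H_1(M_i)_{\mathrm{tors}}|$ grows exponentially in $\mathrm{Vol}(M_i)$: there is $a>0$ with $\log|H_1(M_i)_{\mathrm{tors}}|\ge a\,\mathrm{Vol}(M_i)$ for all large $i$. The following question is posed in \cite{AAGLZ}.

\begin{quote}
\emph{If a sequence of hyperbolic rational homology spheres has uniform spectral gap for coexact $1$-forms and Benjamini--Schramm converges to a tame manifold (or a distribution on tame manifolds), must $|H_1(M_i)_{\mathrm{tors}}|$ grow exponentially in $\mathrm{Vol}(M_i)$?}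
\end{quote}

One would guess yes. If a local pattern produces a nonzero class, a positive density of copies of it should produce many classes, provided that distant copies do not interact. The gap suggests that they do not. The content of the proof is to find the right pattern and to control the interaction of a number of copies that grows with the volume.

\subsection{Statements}\label{sec:statements}

All manifolds are connected, hyperbolic manifolds are complete, balls are open, and $V(r)$ is the volume of a ball of radius $r$ in $\mathbb H^3$. Embedded loops are smooth, and other loops are piecewise smooth. A set is \emph{$t$-separated} if distinct points of it have distance at least $t$. Norms and inner products of forms are those of $L^2$.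

For $c>0$ let $\mathcal M_c$ be the class of closed hyperbolic $3$-manifolds $M'$ with $b_1(M')=0$ on which all eigenvalues of $\Delta$ on coexact $1$-forms are at least $c$. Such $M'$ is orientable: a closed nonorientable $3$-manifold has $\chi=0$ and $b_3=0$, so $b_1=1+b_2\ge1$.

We say that $(M',y)$ is \emph{$\varepsilon$-close} to $(M,x)$ (via $\varphi$) if there is a smooth embedding $\varphi:B_M(x,1/\varepsilon)\to M'$ with $\varphi(x)=y$ and $\|\varphi^*g'-g\|_{C^k}<\varepsilon$, $k=\lceil1/\varepsilon\rceil$, where $g,g'$ are the two metrics. If $\varepsilon\le\varepsilon_1$, then $\varepsilon$-close pointed manifolds are $\varepsilon_1$-close, by restricting $\varphi$. The sets of pointed manifolds $\varepsilon$-close to $(M,x)$, $\varepsilon>0$, form a neighborhood base at $(M,x)$ in the geometric topology. We shall use the following fact.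
\begin{equation}\label{eq:balls}
\begin{aligned}
&\text{Let } 0<R'<R. \text{ If $\varepsilon$ is small enough in terms of $R,R'$, then}\\
&B(y,R')\subset\varphi(B(x,R))\quad\text{and}\quad\varphi(B(x,R'))\subset B(y,R).
\end{aligned}
\end{equation}
Indeed, for small $\varepsilon$ we have $R<1/\varepsilon$, and $\varphi$ changes lengths of nonconstant paths in $B(x,R)$ by factors strictly between $R'/R$ and $R/R'$. A path from $y$ that leaves $\varphi(B(x,R))$ begins with the image of a path in $B(x,R)$ that comes arbitrarily close to distance $R$ from $x$ and so has length at least $R$; hence its own length exceeds $R'$. This gives the first inclusion, and the second is immediate.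

Let $\mathcal L_c$ be the set of pointed hyperbolic $3$-manifolds that are geometric limits of sequences $(M'_n,y_n)$ with $M'_n\in\mathcal M_c$.

\begin{definition}\label{def:star}
A hyperbolic $3$-manifold $M$ has \emph{property $(*)$} if there is $D<\infty$ such that every compact $Q\subset M$ lies in the interior of a compact smooth domain $K\subset M$ for which the image of $H_1(\partial K;\mathbb R)\to H_1(M\setminus Q;\mathbb R)$ lies in the span of the classes of loops in $M\setminus Q$ of length at most $D$.
\end{definition}

So $M$ can be cut, arbitrarily far out, along surfaces whose homology is carried by loops of bounded length.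

\begin{theorem}\label{thm:A}
Let $M_i\in\mathcal M_c$ with $\mathrm{Vol}(M_i)\to\infty$ Benjamini--Schramm converge to a random $(M,x)$ with law $\mu$. If $M$ is tame with positive $\mu$-probability (in particular, if it is tame almost surely), then there are $a>0$ and $A=A(c)$ with
\[
a\,\mathrm{Vol}(M_i)\le\log|H_1(M_i)_{\mathrm{tors}}|\le A\,\mathrm{Vol}(M_i)\qquad\text{for all large }i .
\]
The upper bound holds for every element of $\mathcal M_c$.
\end{theorem}

Thus the answer to the question is yes. The lower bound comes from a local statement.

\begin{theorem}\label{thm:B}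
Let $(M,x)\in\mathcal L_c$ have property $(*)$ and $H_1(M;\mathbb R)\ne0$. There are $\varepsilon,L>0$, depending only on $(M,x)$ and $c$, such that for every $M'\in\mathcal M_c$ and every finite $2L$-separated set $Y\subset M'$ such that $(M',y)$ is $\varepsilon$-close to $(M,x)$ for all $y\in Y$,
\[
|H_1(M';\mathbb Z)|\ge2^{\#Y}.
\]
\end{theorem}

\begin{proposition}\label{prop:C}
If $(M,x)\in\mathcal L_c$ is noncompact and tame, then $H_1(M;\mathbb R)\neq0$ and $M$ has property $(*)$.
\end{proposition}

\subsection{Plan}

Section~\ref{sec:linking} reduces Theorem~\ref{thm:B} to a statement about matrices of linking numbers, after treating two pairs of loops by hand. Section~\ref{sec:inj} shows that the gap bounds the injectivity radius from below and from above. Hence a limit has no cusps and is not $\mathbb H^3$, and Section~\ref{sec:tame} deduces Proposition~\ref{prop:C}. In Section~\ref{sec:nonint} we find in $M$ finitely many pairs of loops such that in any nearby $M'\in\mathcal M_c$ the linking number of at least one of them stays away from the integers. Section~\ref{sec:local} shows that the linking matrix of far apart copies is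 nearly diagonal in operator norm, which proves Theorem~\ref{thm:B}. Section~\ref{sec:A} counts copies and proves Theorem~\ref{thm:A}.

\section{Linking numbers and a matrix lemma}\label{sec:linking}

\subsection{Thom forms and linking numbers}

Let $w$ be an embedded oriented loop in an oriented $3$-manifold, with closed tubular neighborhood $N(w)\cong S^1\times D^2$, where $D^2$ is the closed unit disk. A \emph{Thom form} of $w$ is a closed $2$-form $\beta$ with compact support in $\mathrm{int}\,N(w)$ such that
\[
\int\xi\wedge\beta=\int_w\xi\qquad\text{for all closed $1$-forms $\xi$ on }N(w).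
\]
For example, choose coordinates so that $w=S^1\times0$, traversed in the direction of increasing $\vartheta$, and $d\vartheta\wedge dx\wedge dy$ is positive. Let $\mathrm{pr}:N(w)\to D^2$ be the projection, and let $\beta_0$ be a $2$-form with compact support in $\mathrm{int}\,D^2$ and integral $1$. Then $\mathrm{pr}^*\beta_0$ is a Thom form, because a closed $1$-form on $N(w)$ is a multiple of $d\vartheta$ plus an exact form, and the exact part contributes nothing by Stokes. By Poincar\'e duality $H^2_c(\mathrm{int}\,N(w);\mathbb R)$ is dual to $H^1(\mathrm{int}\,N(w);\mathbb R)$. Hence two Thom forms supported in the same $N(w)$ differ by $d\tau$ with $\tau$ compactly supported in $\mathrm{int}\,N(w)$.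

If $\varphi$ is an embedding into another oriented $3$-manifold and $\sigma=\pm1$ records whether it preserves orientation, then $\sigma\varphi_*\beta$ is a Thom form of $\varphi(w)$:
\[
\int\xi\wedge\sigma\varphi_*\beta=\sigma^2\int\varphi^*\xi\wedge\beta=\int_{\varphi(w)}\xi .
\]

Now let $M'$ be a closed oriented $3$-manifold with $b_1(M')=0$. Then $b_2(M')=0$ too, and closed $1$-forms and closed $2$-forms are exact. Let $z,w$ be embedded oriented loops with disjoint closed tubular neighborhoods $N(z),N(w)$ and Thom forms $\alpha,\beta$ supported in them. Put
\[
\mathrm{lk}(z,w)=\int_wb,\qquad\text{where } db=\alpha .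
\]

\begin{lemma}\label{lem:lk}
\begin{enumerate}
\item[(a)] $\mathrm{lk}(z,w)$ does not depend on the choice of $b$ or of $\alpha$ (supported in $N(z)$). It changes sign when the orientation of $M'$ is reversed, so $\mathrm{dist}(\mathrm{lk}(z,w),\mathbb Z)$ does not depend on the orientation.
\item[(b)] $\mathrm{lk}(z,w)=\int_{M'}b\wedge\beta=\mathrm{lk}(w,z)$.
\item[(c)] Let $z_1,\dots,z_k$ be embedded oriented loops with closed tubular neighborhoods disjoint from $N(w)$. If $\sum_jn_j[z_j]=0$ in $H_1(M';\mathbb Z)$ for integers $n_j$, then $\sum_jn_j\,\mathrm{lk}(z_j,w)\in\mathbb Z$.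
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Two choices of $b$ for the same $\alpha$ differ by a closed, hence exact, form. Replacing $\alpha$ by $\alpha+d\tau$ with $\tau$ supported in $N(z)$ replaces $b$ by $b+\tau$, which agrees with $b$ on $w$. Reversing the orientation replaces $\alpha$ by $-\alpha$.

(b) The form $b$ is closed off $\mathrm{supp}\,\alpha$, in particular on $N(w)$, so $\int_wb=\int b\wedge\beta$. Let $db_w=\beta$. From $d(b\wedge b_w)=\alpha\wedge b_w-b\wedge\beta$ and Stokes we get $\int b\wedge\beta=\int\alpha\wedge b_w=\int b_w\wedge\alpha=\int_zb_w$, since $b_w$ is closed on $N(z)$.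

(c) The idea is that $\int_C\beta$ counts intersections of a $2$-chain $C$ with $w$. Let $C$ be a smooth integral $2$-chain with $\partial C=\sum n_jz_j$. By (b) and Stokes,
\[
\sum_jn_j\,\mathrm{lk}(z_j,w)=\sum_jn_j\int_{z_j}b_w=\int_C\beta .
\]
We show that $\int_C\beta\in\mathbb Z$. Changing $\beta$ by $d\tau$ with $\tau$ supported in $\mathrm{int}\,N(w)$ changes the integral by $\int_{\partial C}\tau=0$. So we may take $\beta=\mathrm{pr}^*\beta_0$, with $\beta_0$ supported in the disk of radius $\frac12$. Choose a smooth map $q:D^2\to S^2$ that maps the open disk of radius $\frac34$ diffeomorphically onto $S^2\setminus\{\infty\}$, preserving orientation, and the rest to $\infty$. Then $\beta_0=q^*\hat\beta$ with $\hat\beta$ supported off $\infty$ and $\int_{S^2}\hat\beta=1$. Extend $q\circ\mathrm{pr}$ to a smooth map $\pi:M'\to S^2$ by the constant $\infty$ off $N(w)$. Then $\beta=\pi^*\hat\beta$, and $\pi_*C$ is a cycle relative to $\{\infty\}$, because $\partial C$ lies off $N(w)$. Since $\hat\beta$ is closed and vanishes on $\{\infty\}$, the number $\int_C\beta=\int_{\pi_*C}\hat\beta$ depends only on the class of $\pi_*C$ in $H_2(S^2,\infty;\mathbb Z)=\mathbb Z[S^2]$,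 and it is an integer.
\end{proof}

\subsection{Two pairs, then many}\label{sec:two}

By (c), a single pair with $\mathrm{lk}(z,w)\notin\mathbb Z$ shows that $[z]\ne0$. Consider two pairs $(z_1,w_1)$, $(z_2,w_2)$, with each $N(w_k)$ disjoint from $N(z_1)$ and $N(z_2)$, and write $A_{jk}=\mathrm{lk}(z_j,w_k)$. Suppose that for some $\kappa>0$
\[
\mathrm{dist}(A_{11},\mathbb Z)\ge\kappa,\quad\mathrm{dist}(A_{22},\mathbb Z)\ge\kappa,\quad|A_{12}|<\kappa,\quad|A_{21}|<\kappa .
\]
Then the four classes $0,[z_1],[z_2],[z_1]+[z_2]$ are distinct. A coincidence is a relation $n_1[z_1]+n_2[z_2]=0$ with $n_1,n_2\in\{-1,0,1\}$ not both zero. If $n_2=0$, linking with $w_1$ gives $\pm A_{11}\in\mathbb Z$, which is false; the case $n_1=0$ is the same with indices exchanged. If both are nonzero, linking with $w_1$ gives $n_1A_{11}+n_2A_{21}\in\mathbb Z$, so $|A_{21}|\ge\mathrm{dist}(n_1A_{11},\mathbb Z)\ge\kappa$, which is false.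

With many pairs, smallness of the single off-diagonal entries is not enough, because a relation may involve many of them. Take the $k\times k$ matrix $A$, $k\ge2$, with $\frac12$ on the diagonal and $\frac1{2(k-1)}$ off it. The off-diagonal entries are as small as we like for $k$ large, yet the vector $n=(1,\dots,1)$ gives $nA=(1,\dots,1)$, an integral vector. What is needed is smallness in operator norm. (In the example the off-diagonal part has norm exactly $\frac12=\mathrm{dist}(\frac12,\mathbb Z)$.)

\begin{lemma}\label{lem:matrix}
Let $Y$ be a finite set, and let $A=D+F$ be a real $Y\times Y$ matrix, where $D$ is diagonal with $\mathrm{dist}(D_{yy},\mathbb Z)\ge\kappa>0$ for all $y$, and $F$ has zero diagonal and $\|F\|<\kappa$ as an operator on $\ell^2(Y)$. Then $nA\notin\mathbb Z^Y$ for every nonzero $n\in\{-1,0,1\}^Y$.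

Consequently, if $A_{yy'}=\mathrm{lk}(z_y,w_{y'})$ for embedded oriented loops $z_y,w_y$, $y\in Y$, in a closed oriented $3$-manifold $M'$ with $b_1(M')=0$, where each $N(w_{y'})$ is disjoint from every $N(z_y)$, then $|H_1(M';\mathbb Z)|\ge2^{\#Y}$.
\end{lemma}

\begin{proof}
Suppose $nA\in\mathbb Z^Y$ and let $n$ have $s\ge1$ nonzero entries. If $n_{y'}\ne0$, then $n_{y'}=\pm1$, and
\[
|(nF)_{y'}|=\big|(nA)_{y'}-n_{y'}D_{y'y'}\big|\ge\mathrm{dist}(D_{y'y'},\mathbb Z)\ge\kappa .
\]
Summing squares over these $s$ indices gives $\kappa^2s\le|nF|^2\le\|F\|^2|n|^2<\kappa^2s$, a contradiction.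

For the second part, if two of the $2^{\#Y}$ classes $\sum_{y\in Y'}[z_y]$, $Y'\subset Y$, were equal, we would have $\sum n_y[z_y]=0$ for some nonzero $n\in\{-1,0,1\}^Y$. Lemma~\ref{lem:lk}(c), applied with each $w=w_{y'}$, would give $nA\in\mathbb Z^Y$.
\end{proof}

To prove Theorem~\ref{thm:B} we therefore need two things: pairs $(z,w)$ in the limit whose copies have non-integral linking number, uniformly, and an operator norm bound on the mutual linking of distant copies.

\section{The gap bounds the injectivity radius}\label{sec:inj}

\begin{lemma}\label{lem:gap}
Let $M'\in\mathcal M_c$.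
\begin{enumerate}
\item[(a)] If $\omega$ is a Lipschitz $1$-form with $\langle\omega,du\rangle=0$ for all $u\in C^\infty(M')$, then $\|d\omega\|^2\ge c\|\omega\|^2$.
\item[(b)] On exact $2$-forms $\Delta\ge c$. If $u$ is a smooth closed $2$-form, then $u$ is exact, and $b=\delta\Delta^{-1}u$ satisfies $db=u$, $\delta b=0$ and $\|b\|^2\le c^{-1}\|u\|^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $b_1=0$, Hodge theory gives $\omega=\sum a_j\phi_j$ in $L^2$ with $\phi_j$ orthonormal coexact eigenforms of eigenvalues $\lambda_j\ge c$. The forms $d\phi_j/\sqrt{\lambda_j}$ are orthonormal, and $\langle d\omega,d\phi_j\rangle=\langle\omega,\delta d\phi_j\rangle=\lambda_ja_j$. Bessel's inequality gives $\|d\omega\|^2\ge\sum\lambda_ja_j^2\ge c\|\omega\|^2$.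

(b) The Hodge star commutes with $\Delta$ and maps coexact $1$-forms onto exact $2$-forms, so $\Delta\ge c$ there. Closed $2$-forms are exact since $b_2=b_1=0$. Since $d\Delta^{-1}u=\Delta^{-1}du=0$, we have $d\delta\Delta^{-1}u=\Delta\Delta^{-1}u=u$. Finally $\|b\|^2=\langle\Delta^{-1}u,d\delta\Delta^{-1}u\rangle=\langle\Delta^{-1}u,u\rangle\le c^{-1}\|u\|^2$.
\end{proof}

Recall that $\mathrm{inj}(y)$ is half the length of a shortest geodesic loop at $y$ (infinite if there is none), that geodesic loops in a hyperbolic manifold are not contractible, and that a loop of length $\ell$ at $y$ stays within distance $\ell/2$ of $y$.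

\begin{lemma}\label{lem:inj}
There are $0<\varepsilon_0<I_0$, depending only on $c$, with $\varepsilon_0\le\mathrm{inj}_{M'}(y)\le I_0$ for all $M'\in\mathcal M_c$ and $y\in M'$.
\end{lemma}

\begin{proof}
A thick tube about a short geodesic, or a large ball, carries a slowly varying coclosed form, and Lemma~\ref{lem:gap}(a) forbids this. In Fermi coordinates about a geodesic the metric is $d\rho^2+\sinh^2\!\rho\,d\vartheta^2+\cosh^2\!\rho\,ds^2$, with volume element $\sinh\rho\cosh\rho\,d\rho\,d\vartheta\,ds$.

\emph{Lower bound.} Let $\ell$ be the length of a shortest closed geodesic of $M'$. This geodesic is simple: otherwise a self-intersection would split it into two shorter geodesic loops, each freely homotopic to a closed geodesic that is no longer than the loop. By Meyerhoff \cite{Meyerhoff}, if $\ell$ is small it has an embedded tubular neighborhood of radius $R(\ell)$, where $R(\ell)\to\infty$ as $\ell\to0$.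

Suppose that the closed tube of radius $R>1$ is embedded. It is the quotient of a tube in $\mathbb H^3$ by $(\rho,\vartheta,s)\mapsto(\rho,\vartheta+\vartheta_0,s+\ell)$, so $ds$ is well defined on it. Put $\omega=f(\rho)\,ds$ with $f=\sin\frac{\pi(\rho-1)}{R-1}$ on $[1,R]$ and $0$ elsewhere. This is Lipschitz on $M'$. The dual vector field $f\cosh^{-2}\!\rho\,\partial_s$ is a function of $\rho$ times a Killing field that preserves $\rho$, so it is divergence free and Lemma~\ref{lem:gap}(a) applies. Since $|ds|^2=|d\rho\wedge ds|^2=\cosh^{-2}\!\rho$,
\[
\|\omega\|^2=2\pi\ell\int f^2\tanh\rho\,d\rho,\qquad\|d\omega\|^2=2\pi\ell\int f'^2\tanh\rho\,d\rho .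
\]
On $[1,R]$ we have $\tanh1\le\tanh\rho\le1$ and $\int f'^2=\frac{\pi^2}{(R-1)^2}\int f^2$. Hence $c\le\coth(1)\,\pi^2/(R-1)^2$. This bounds $R$ above, hence $\ell$ below, in terms of $c$. Every geodesic loop is freely homotopic to a closed geodesic that is no longer, so $\mathrm{inj}\ge\ell/2$.

\emph{Upper bound.} Suppose there is an embedded ball of radius greater than $2r+1$, where $r>0$. Use Fermi coordinates about a geodesic through its center (the point $\rho=s=0$) and put $\omega=f(\rho)h(s)\,d\vartheta$ with $f=\sin\frac{\pi(\rho-1)}r$ on $[1,1+r]$, $h=\cos\frac{\pi s}{2r}$ on $[-r,r]$, both zero elsewhere. The points of the support have distance at most $|s|+\rho\le2r+1$ from the center, so the support lies in the ball. The dual field is a rotation invariant multiple of $\partial_\vartheta$, so it is divergence free. From $|d\vartheta|^2=|d\rho\wedge d\vartheta|^2=\sinh^{-2}\!\rho$ and $|ds\wedge d\vartheta|^2=(\sinh\rho\cosh\rho)^{-2}$,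
\begin{align*}
\|\omega\|^2&=2\pi\int f^2\coth\rho\,d\rho\int h^2\,ds,\\
\|d\omega\|^2&=2\pi\int f'^2\coth\rho\,d\rho\int h^2\,ds+2\pi\int\frac{f^2}{\sinh\rho\cosh\rho}\,d\rho\int h'^2\,ds .
\end{align*}
For $\rho\ge1$ we have $1\le\coth\rho\le\coth1$ and $\sinh\rho\cosh\rho\ge\sinh1\cosh1$. Also $\int f'^2=\frac{\pi^2}{r^2}\int f^2$ and $\int h'^2=\frac{\pi^2}{4r^2}\int h^2$. Hence
\[
c\le\frac{\pi^2}{r^2}\Big(\coth1+\frac1{4\sinh1\cosh1}\Big)\le\frac{2\pi^2}{r^2},
\]
because $\coth1<1.32$ and $\sinh1\cosh1>1$. So $r\le\pi\sqrt{2/c}$. Letting $r$ increase, we see that every embedded ball has radius at most $2\pi\sqrt{2/c}+1$, and $I_0=2\pi\sqrt{2/c}+2$ works. Decreasing $\varepsilon_0$ if necessary, we have $\varepsilon_0<I_0$.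
\end{proof}

\begin{lemma}\label{lem:limit}
Let $(M,x)\in\mathcal L_c$ be the limit of $(M'_n,y_n)$ with $M'_n\in\mathcal M_c$, and let $M=\mathbb H^3/\Gamma$.
\begin{enumerate}
\item[(a)] $M$ is orientable and $\varepsilon_0\le\mathrm{inj}_M\le I_0$ everywhere.
\item[(b)] $\Gamma$ has no parabolic elements, its limit set is the whole sphere at infinity, the convex core of $M$ is $M$, and $M\ne\mathbb H^3$.
\item[(c)] If $M$ is compact, then $M$ is diffeomorphic to $M'_n$ for all large $n$, so $H_1(M;\mathbb R)=0$; moreover $\mathrm{Vol}(M'_n)\to\mathrm{Vol}(M)$.
\end{enumerate}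
\end{lemma}

\begin{proof}
Let $\varphi_n$ be embeddings realizing the convergence. Given $x'\in M$, put $y_n'=\varphi_n(x')$ for large $n$; restricting $\varphi_n$ to balls about $x'$ shows that $(M'_n,y'_n)\to(M,x')$.

(a) Every loop of $M$ lies in a ball that embeds in an orientable manifold, so $M$ is orientable. Suppose there is a geodesic loop at $x'$ of length less than $2\varepsilon_0$. For large $n$ its image in $M_n'$ has length less than $2\varepsilon_0$, so it lies in the embedded ball $B(y_n',\varepsilon_0)$ and contracts there. By (\ref{eq:balls}) this ball lies in $\varphi_n(B(x',2\varepsilon_0))$ for large $n$. Pulling back, the geodesic loop contracts in $M$, which is impossible. So $\mathrm{inj}_M\ge\varepsilon_0$. Suppose next that $B(x',R)$ is an embedded ball with $R>I_0$. By Lemma~\ref{lem:inj} there is a geodesic loop at $y'_n$ of length at most $2I_0$. It stays within distance $I_0$ of $y_n'$, so by (\ref{eq:balls}), with any $R'$ between $I_0$ and $R$, it lies for large $n$ in $\varphi_n(B(x',R))$, which is simply connected. This is impossible, so $\mathrm{inj}_M\le I_0$.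

(b) A parabolic element would give $\inf\mathrm{inj}_M=0$. The torsion-free group $\Gamma$ acts freely and properly discontinuously on $\mathbb H^3\cup\Omega(\Gamma)$, where $\Omega(\Gamma)$ is the domain of discontinuity. If $\Omega(\Gamma)\neq\emptyset$, a small half-space at a point of it would be disjoint from its translates and would embed in $M$, so $M$ would contain embedded balls of all radii, contrary to (a). Hence the limit set is the whole sphere, and its convex hull is $\mathbb H^3$. Finally $\mathrm{inj}$ is infinite on $\mathbb H^3$.

(c) For large $n$, $\varphi_n$ is defined on all of $M$. Its image is open and compact, so $\varphi_n$ is a diffeomorphism onto $M'_n$, and $\varphi_n^*g_n'\to g$ gives the volume statement.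
\end{proof}

\section{Tame limits: proof of Proposition~\ref{prop:C}}\label{sec:tame}

Let $(M,x)\in\mathcal L_c$ be noncompact and tame. Homeomorphic smooth $3$-manifolds are diffeomorphic, so $M$ is diffeomorphic to the interior of a smooth compact manifold $\bar M$, with $\partial\bar M\ne\emptyset$.

\subsection{$H_1(M;\mathbb R)\ne0$}
Suppose that $\partial\bar M$ has a sphere component. A parallel sphere in $M$ bounds a ball, because $M$ is covered by $\mathbb R^3$ and hence irreducible. One side of the sphere is $S^2\times[0,\infty)$, so the other side is the ball, $M$ is simply connected, and $M=\mathbb H^3$, contrary to Lemma~\ref{lem:limit}(b). So all components of $\partial\bar M$ have genus at least $1$ (they are orientable, since $M$ is). In a compact orientable $3$-manifold the kernel of $H_1(\partial\bar M;\mathbb R)\to H_1(\bar M;\mathbb R)$ has half the dimension of $H_1(\partial\bar M;\mathbb R)$. Hence $\dim H_1(M;\mathbb R)\ge\frac12\dim H_1(\partial\bar M;\mathbb R)\ge1$.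

\subsection{Simply degenerate ends}
For $(*)$ we need short loops far out in every end. Canary's theorem supplies surfaces of bounded area going out the end. The lower bound on the injectivity radius bounds their systoles below, hence their diameters above, and so their fundamental groups are generated by loops of bounded length.

Canary's theorem says that topologically tame hyperbolic $3$-manifolds are geometrically tame \cite{Canary}. For $M$ without cusps this means the following. Each end of $M$ either is \emph{geometrically finite}, that is, has a neighborhood disjoint from the convex core, or is \emph{simply degenerate}. The latter means that the end has a neighborhood $U\cong S\times[0,\infty)$, $S$ a closed surface, and there are simplicial hyperbolic surfaces $f_n:S\to U$, homotopic within $U$ to $S\times\{0\}$, that leave every compact set. It is not assumed that $S$ is incompressible in $M$, and we do not use this. By Lemma~\ref{lem:limit}(b) there are no cusps and no geometrically finite ends. So all ends, finitely many, are simply degenerate.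

Fix an end, with $U$, $S$ and $f_n$ as above, and write $\partial U=S\times\{0\}$. The map $f_n$ induces isomorphisms $\pi_1(S)\cong\pi_1(U)$ and $H_1(S)\cong H_1(U)$. That $f_n$ is a simplicial hyperbolic surface means that it maps the faces of a triangulation of $S$ to totally geodesic triangles so that the induced metric $\tau_n$ on $S$ is piecewise hyperbolic with all cone angles at least $2\pi$. The map $f_n$ is $1$-Lipschitz for $\tau_n$. By Gauss--Bonnet,
\[
0<\mathrm{area}(\tau_n)\le-2\pi\chi(S),
\]
and in particular $\chi(S)<0$. We claim that for all large $n$
\begin{equation}\label{eq:gen}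
\pi_1(S)\text{ is generated by loops of $\tau_n$-length at most }\frac{16|\chi(S)|}{\varepsilon_0}+1 .
\end{equation}

\emph{Systole.} Let $n$ be so large that $f_n(S)$ has distance greater than $\varepsilon_0$ from the compact set $\partial U$. If an essential loop in $S$ had $\tau_n$-length less than $2\varepsilon_0$, its image would lie in a ball $B(q,\varepsilon_0)$ with $q\in f_n(S)$. This ball is embedded by Lemma~\ref{lem:limit}(a), and it lies in $U$ because it is connected, meets $U$ and misses $\partial U$. So the image would contract in $U$, although $f_n:S\to U$ is injective on $\pi_1$. Hence essential loops have $\tau_n$-length at least $2\varepsilon_0$.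

\emph{Area of balls.} Since cone angles are at least $2\pi$, the universal cover of $(S,\tau_n)$ is a complete CAT(0) plane, and geodesics in it are extendible: at each point the space of directions is a circle of length at least $2\pi$, so an incoming geodesic can be continued at angle at least $\pi$ on both sides. For $0<\lambda<1$, radial contraction toward $\tilde p$ by the factor $\lambda$ is $\lambda$-Lipschitz by the CAT(0) inequality, and it maps $B(\tilde p,r)$ onto $B(\tilde p,\lambda r)$ by extendibility. So $\mathrm{area}\,B(\tilde p,\lambda r)\le\lambda^2\,\mathrm{area}\,B(\tilde p,r)$. In other words, $\mathrm{area}\,B(\tilde p,r)/r^2$ is nondecreasing in $r$. Its limit as $r\to0$ is half the cone angle at $\tilde p$, which is at least $\pi$. Thus $\mathrm{area}\,B(\tilde p,r)\ge\pi r^2$.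

\emph{Diameter.} By the systole bound, balls of radius $\varepsilon_0/2$ in the universal cover inject into $S$. The $\varepsilon_0/2$-balls about the points of an $\varepsilon_0$-separated set in $S$ are disjoint and have area at least $\pi\varepsilon_0^2/4$, so the set has at most $8|\chi(S)|/\varepsilon_0^2$ points. A shortest path that realizes the diameter $\delta$ contains an $\varepsilon_0$-separated set of $\lfloor\delta/\varepsilon_0\rfloor+1>\delta/\varepsilon_0$ points. Hence $\delta\le d:=8|\chi(S)|/\varepsilon_0$. Finally, cut a loop at a basepoint $p$ into pieces of length at most $1$ and join the division points to $p$ by paths of length at most $d$. This writes the loop as a product of loops of length at most $2d+1$, which is (\ref{eq:gen}).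

\subsection{Property $(*)$}
Let $D$ be the maximum of $16|\chi(S)|/\varepsilon_0+1$ over the ends. For each end let $V_t\cong S'\times[t,\infty)$ be the smooth collar neighborhoods of the corresponding component $S'$ of $\partial\bar M$, and $U_s=S\times[s,\infty)\subset U$. Two product structures are in play, and we compare them. For large $t$ we have $V_t\subset U$, and there are $s,t'$ with
\[
V_{t'}\subset U_s\subset V_t\subset U .
\]
The inclusions $V_{t'}\subset V_t$ and $U_s\subset U$ induce isomorphisms on $H_1$. So $H_1(U_s)\to H_1(V_t)$ is surjective by the first and injective by the second, hence an isomorphism. Therefore $H_1(V_t)\to H_1(U)$ is an isomorphism as well. For large $n$ we have $f_n(S)\subset V_t$. Since $f_n:S\to U$ is an isomorphism on $H_1$, so is $f_n:S\to V_t$. By (\ref{eq:gen}), and since $f_n$ is $1$-Lipschitz, $H_1(V_t)$ is generated by loops in $V_t$ of length at most $D$.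

Given a compact $Q\subset M$, choose $t$ so large that this holds for every end and that the sets $V_t$ of the different ends are disjoint from each other and from $Q$. Let $K$ be the closure of the complement of their union. It is a compact smooth domain with $Q\subset\mathrm{int}\,K$. Its boundary is the union of the surfaces $\partial V_t$, and each map $H_1(\partial V_t;\mathbb R)\to H_1(M\setminus Q;\mathbb R)$ factors through $H_1(V_t;\mathbb R)$, which is spanned by loops in $V_t\subset M\setminus Q$ of length at most $D$. This is $(*)$, and Proposition~\ref{prop:C} is proved. \qed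

\begin{remark}
Degeneracy of the ends matters here. Let $M\cong S\times\mathbb R$ be Fuchsian, with $S$ a closed hyperbolic surface and metric $dt^2+\cosh^2\!t\,g_S$. Given $D$, let $Q=\{|t|\le T\}$ with $T$ large. Projection to $S$ shortens loops off $Q$ by the factor $\cosh T$ or more, so all loops off $Q$ of length at most $D$ contract in $M$. If $K$ is a compact smooth domain with $Q\subset\mathrm{int}\,K$, the part of $\partial K$ in $t>T$ is homologous to $S\times\{T\}$, so one of its components maps to $S$ with nonzero degree, and $H_1(\partial K;\mathbb R)\to H_1(S;\mathbb R)$ is onto. Since this map factors through $H_1(M\setminus Q;\mathbb R)$ and $H_1(S;\mathbb R)\ne0$, $(*)$ fails.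
\end{remark}

\section{A pair with non-integral linking}\label{sec:nonint}

Fix $(M,x)$ as in Theorem~\ref{thm:B}. By Lemma~\ref{lem:limit}(a) and (c), $M$ is orientable and noncompact. Fix an orientation. Since $H_1(M;\mathbb R)\ne0$, there is an embedded oriented loop $z$ with $[z]\ne0$ in $H_1(M;\mathbb R)$. Let $N=N(z)$ be a closed tubular neighborhood and $\alpha$ a Thom form of $z$ supported in it.

In $M'\in\mathcal M_c$ near $M$ the linking numbers of a copy of $z$ are periods of a form $b'$ with $db'$ the Thom form, $\delta b'=0$ and $\|b'\|$ bounded. In the limit such forms become an $L^2$ form $b$ on $M$. If all linking numbers were close to integers, $b$ would have integer periods. The next lemma excludes this. Being in $L^2$, the form $b$ is small far out, so its integer periods on loops of bounded length are zero there. By $(*)$ all its periods on some far out surface vanish, so $b$ can be cut off, and $z$ would be homologous to zero.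

\begin{lemma}\label{lem:nob}
There is no smooth $b\in L^2\Omega^1(M)$ with $db=\alpha$, $\delta b=0$ and integer periods on all loops in $M\setminus N$.
\end{lemma}

\begin{proof}
Suppose $b$ exists. If $p\in M$ has distance greater than $\varepsilon_0$ from $N$, then $b$ is closed and coclosed on $B(p,\varepsilon_0)$, which by Lemma~\ref{lem:limit}(a) is isometric to a fixed hyperbolic ball. The interior elliptic estimate gives $|b(p)|\le C\|b\|_{L^2(B(p,\varepsilon_0))}$ with $C$ independent of $p$. Since $b\in L^2$, the right side tends to $0$ as $p\to\infty$.

Let $D$ be the constant of $(*)$; we may assume $D>0$. Choose a compact $Q\supset N$ with $|b|<1/D$ off $Q$, and let $K$ be as in $(*)$. The period of $b$ on a loop in $M\setminus Q$ of length at most $D$ is an integer of absolute value less than $1$, hence $0$. Since $b$ is closed on $M\setminus Q$, $(*)$ shows that all periods of $b$ on $\partial K$ vanish. So $b=df$ on a collar of $\partial K$ in $K\setminus Q$. Let $h$ be a smooth function on $K$, supported in the collar and equal to $1$ near $\partial K$. Put $b'=b-d(hf)$ on $K$ and $b'=0$ off $K$. Then $b'$ vanishes near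 $\partial K$, so it is smooth with compact support, and $db'=\alpha$ because $\mathrm{supp}\,\alpha\subset Q\subset\mathrm{int}\,K$. For every closed $1$-form $\xi$ on $M$
\[
\int_z\xi=\int_M\xi\wedge\alpha=\int_M\xi\wedge db'=-\int_Md(\xi\wedge b')=0 .
\]
By de Rham's theorem $[z]=0$ in $H_1(M;\mathbb R)$, a contradiction.
\end{proof}

Choose embedded oriented loops $w_1,w_2,\dots$ in $M\setminus N$ that generate $H_1(M\setminus N;\mathbb Z)$, with closed tubular neighborhoods $N_k=N(w_k)$ disjoint from $N$, and Thom forms $\beta_k$. (The $N_k$ may meet each other.) A compactness argument makes Lemma~\ref{lem:nob} uniform.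

\begin{lemma}\label{lem:uniform}
There are $m\in\mathbb N$ and $\varepsilon_1,\kappa>0$ such that $N,N_1,\dots,N_m\subset B(x,1/\varepsilon_1)$ and, whenever $M'\in\mathcal M_c$ and $(M',y)$ is $\varepsilon_1$-close to $(M,x)$ via $\varphi$,
\[
\max_{k\le m}\mathrm{dist}\big(\mathrm{lk}(\varphi z,\varphi w_k),\mathbb Z\big)\ge\kappa .
\]
\end{lemma}

\begin{proof}
For each $n\ge1$ choose $\varepsilon(n)\le1/n$ so small that $N,N_1,\dots,N_n\subset B(x,1/\varepsilon(n))$. If the lemma fails, then for each $n$ it fails for $m=n$, $\varepsilon_1=\varepsilon(n)$, $\kappa=1/n$. So there are $M'_n\in\mathcal M_c$ and $y_n\in M_n'$ with $(M'_n,y_n)$ $\varepsilon(n)$-close to $(M,x)$ via some $\varphi_n$, and $\mathrm{dist}(\mathrm{lk}(\varphi_nz,\varphi_nw_k),\mathbb Z)<1/n$ for $k\le n$. Orient $M_n'$ so that $\varphi_n$ preserves orientation; by Lemma~\ref{lem:lk}(a) this does not affect the distances. Then $\varphi_{n*}\alpha$ is a Thom form of $\varphi_nz$. By Lemma~\ref{lem:gap}(b), $b_n=\delta\Delta^{-1}\varphi_{n*}\alpha$ satisfies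
\[
db_n=\varphi_{n*}\alpha,\qquad\delta b_n=0,\qquad\|b_n\|^2\le c^{-1}\|\varphi_{n*}\alpha\|^2 .
\]

Put $g_n=\varphi_n^*g'_n$, so $g_n\to g$ in $C^\infty$ on compact sets. For large $n$ the $L^2$ norm of $\tilde b_n=\varphi_n^*b_n$ on a compact subset of $M$ is at most $2c^{-1/2}\|\alpha\|$, a bound independent of the subset. Moreover $d\tilde b_n=\alpha$ and $\delta_{g_n}\tilde b_n=0$, hence $\Delta_{g_n}\tilde b_n=\delta_{g_n}\alpha$. The coefficients of these elliptic equations and the right sides converge in $C^\infty$ on compact sets. By interior estimates $\tilde b_n$ is bounded in every $C^j$ on every compact set, and a subsequence converges in $C^\infty$ on compact sets to a form $b$ on $M$ with $\|b\|\le2c^{-1/2}\|\alpha\|$, $db=\alpha$ and $\delta b=0$. For fixed $k$ we have $\int_{w_k}\tilde b_n=\int_{\varphi_nw_k}b_n=\mathrm{lk}(\varphi_nz,\varphi_nw_k)$, which has distance less than $1/n$ from $\mathbb Z$ once $n\ge k$. So $\int_{w_k}b\in\mathbb Z$ for all $k$. Since $b$ is closed on $M\setminus N$ and the $w_k$ generate its homology, all its periods there are integers, contrary to Lemma~\ref{lem:nob}.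
\end{proof}

\section{Locality of linking: proof of Theorem~\ref{thm:B}}\label{sec:local}

\subsection{Copies of the pair}
The loops $z,w_1,w_2,\dots$, their neighborhoods and their Thom forms have been chosen in $M$ once and for all. Take $m,\varepsilon_1,\kappa$ from Lemma~\ref{lem:uniform} and $\rho$ with $N,N_1,\dots,N_m\subset B(x,\rho)$. Fix $\varepsilon\le\varepsilon_1$ so small that $1/\varepsilon>\rho+1$ and that, whenever $(M',y)$ is $\varepsilon$-close to $(M,x)$ via $\varphi$, we have $\varphi(B(x,\rho))\subset B(y,2\rho)$ and
\[
\|\varphi_*\alpha\|\le C_0,\qquad\|d{*}\varphi_*\beta_k\|\le C_0\quad(k\le m),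
\]
where $C_0$ depends only on the choices made in $M$. This is possible by (\ref{eq:balls}) and because these norms involve only the metric $\varphi^*g'$ and its first derivatives on $B(x,\rho)$.

Let $M'\in\mathcal M_c$, fix an orientation of $M'$, and let $Y$ be as in the theorem, with $L>4\rho$ to be chosen. For $y\in Y$ choose $\varphi_y$ realizing $\varepsilon$-closeness, with orientation sign $\sigma_y$, and by Lemma~\ref{lem:uniform} an index $k(y)\le m$ such that
\[
z_y=\varphi_y(z),\quad w_y=\varphi_y(w_{k(y)})\quad\text{satisfy}\quad\mathrm{dist}(\mathrm{lk}(z_y,w_y),\mathbb Z)\ge\kappa .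
\]
Put $\alpha_y=\sigma_y\varphi_{y*}\alpha$, $\beta_y=\sigma_y\varphi_{y*}\beta_{k(y)}$ and $v_y=d{*}\beta_y$. Then $\alpha_y,\beta_y$ are Thom forms of $z_y,w_y$, all these forms are supported in $B(y,2\rho)$, and $\|\alpha_y\|,\|v_y\|\le C_0$. For $y\ne y'$ the balls $B(y,2\rho)$ and $B(y',2\rho)$ have distance at least $2L-4\rho>L$. So the neighborhood $\varphi_{y'}(N_{k(y')})$ of $w_{y'}$ is disjoint from $\varphi_y(N)$ for all $y\ne y'$. It is also disjoint from $\varphi_{y'}(N)$, because $N_{k(y')}\cap N=\emptyset$. Thus Lemma~\ref{lem:matrix} can be applied to $A_{yy'}=\mathrm{lk}(z_y,w_{y'})$ once the off-diagonal part is shown to have norm less than $\kappa$.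

By Lemma~\ref{lem:lk}(b) with $b_y=\delta\Delta^{-1}\alpha_y$ (see Lemma~\ref{lem:gap}(b)), and since ${*}{*}=1$,
\begin{equation}\label{eq:A}
A_{yy'}=\int b_y\wedge\beta_{y'}=\langle b_y,{*}\beta_{y'}\rangle=\langle\Delta^{-1}\alpha_y,v_{y'}\rangle .
\end{equation}

\subsection{Why operator norms}
One might try to bound each $|A_{yy'}|$ by something like $e^{-\lambda d(y,y')}$, with $\lambda>0$ depending on $c$, and add up. But the general bound for the number of $y\in Y$ within distance $R$ of $y'$ is a constant times $V(R)$, which grows like $e^{2R}$, so for small $\lambda$ this gives nothing. Instead we approximate the operator $\Delta^{-1}$ in norm by one that does not propagate further than $L$. The matrix of the error inherits its norm bound because the $\alpha_y$ are orthogonal and the $v_y$ are orthogonal.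

\subsection{Localization}
Let $g(t)=1/\max(t^2,c)$. This function is even, integrable, and Lipschitz with constant $2c^{-3/2}$. Lemma~\ref{lem:gap}(b) says that $\Delta\ge c$ on exact $2$-forms, so $\Delta^{-1}\alpha_y=g(\sqrt\Delta)\alpha_y$. Write $\hat g(s)=\int g(t)e^{-ist}\,dt$. Let $\psi$ be an even real Schwartz function with $\int\psi=1$ and $\hat\psi\in C_c^\infty([-1,1])$; put $\psi_L(t)=L\psi(Lt)$ and $g_L=g*\psi_L$. Then
\[
\sup|g-g_L|\le2c^{-3/2}\int|t|\,|\psi_L(t)|\,dt=\frac{C_1}L,\qquad C_1=2c^{-3/2}\int|t\,\psi(t)|\,dt ,
\]
and $\hat g_L(s)=\hat g(s)\hat\psi(s/L)$ is even, continuous and supported in $[-L,L]$. By Fourier inversion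
\[
g_L(\sqrt\Delta)=\frac1{2\pi}\int_{-L}^L\hat g_L(s)\cos(s\sqrt\Delta)\,ds .
\]
The form $\cos(s\sqrt\Delta)\alpha_y$ solves the wave equation with initial data $(\alpha_y,0)$, and by unit propagation speed \cite{CGT} it is supported within distance $|s|$ of $\mathrm{supp}\,\alpha_y$. For $y\neq y'$ the supports of $\alpha_y$ and $v_{y'}$ have distance greater than $L$, so $\langle g_L(\sqrt\Delta)\alpha_y,v_{y'}\rangle=0$. Put
\[
E=g(\sqrt\Delta)-g_L(\sqrt\Delta),\qquad G_{yy'}=\langle E\alpha_y,v_{y'}\rangle\quad(y,y'\in Y).
\]
Then $\|E\|\le C_1/L$, and (\ref{eq:A}) shows that $A_{yy'}=G_{yy'}$ for $y\ne y'$.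

\subsection{Conclusion}
For $n,n'\in\mathbb R^Y$, disjointness of supports gives
\[
\Big|\sum_{y,y'}n_yG_{yy'}n'_{y'}\Big|=\Big|\Big\langle E\sum_yn_y\alpha_y,\sum_{y'}n'_{y'}v_{y'}\Big\rangle\Big|\le\frac{C_1}L\,C_0|n|\,C_0|n'| .
\]
So $\|G\|\le C_0^2C_1/L$. The diagonal part of $G$ has norm $\max_y|G_{yy}|\le\|G\|$. The off-diagonal part $F$ of $A$ is the off-diagonal part of $G$, hence $\|F\|\le2C_0^2C_1/L$. Choose
\[
L>\max\big(4\rho,\,2C_0^2C_1/\kappa\big),
\]
which depends only on $(M,x)$, $c$ and the choices made in $M$. Then $\|F\|<\kappa$, while the diagonal entries of $A$ have distance at least $\kappa$ from $\mathbb Z$. Lemma~\ref{lem:matrix} gives $|H_1(M';\mathbb Z)|\ge2^{\#Y}$, which proves Theorem~\ref{thm:B}. \qed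

\section{Counting copies: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{Lower bound}
The space of pointed hyperbolic $3$-manifolds up to isometry is the quotient, by the compact group $O(3)$, of the space of discrete torsion-free subgroups of $\mathrm{Isom}(\mathbb H^3)$ with the Chabauty topology, which is separable and metrizable. So it is separable and metrizable, and $\mathrm{supp}\,\mu$ has full measure. Since $M$ is tame with positive probability, there is $(M,x)\in\mathrm{supp}\,\mu$ with $M$ tame. We fix it.

Every open neighborhood $O$ of $(M,x)$ has $\mu(O)>0$, so by weak convergence it contains some $(M_i,y)$ for all large $i$. Letting $O$ run through a countable neighborhood base, we find $y_i\in M_i$ with $(M_i,y_i)\to(M,x)$. Hence $(M,x)\in\mathcal L_c$. Since $\mathrm{Vol}(M_i)\to\infty$, Lemma~\ref{lem:limit}(c) shows that $M$ is noncompact. By Proposition~\ref{prop:C}, Theorem~\ref{thm:B} applies to $(M,x)$. Let $\varepsilon,L$ be its constants.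

Let $O$ be an open neighborhood of $(M,x)$ all of whose members are $\varepsilon$-close to $(M,x)$, and let $p=\mu(O)>0$. By the portmanteau theorem, for all large $i$ the set $Y_i^*=\{y\in M_i:(M_i,y)\in O\}$ has volume at least $\frac p2\mathrm{Vol}(M_i)$. Let $Y\subset Y_i^*$ be a maximal $2L$-separated subset; it is finite because $M_i$ is compact. The balls $B(y,2L)$, $y\in Y$, cover $Y_i^*$, and each has volume at most $V(2L)$. So $\#Y\ge\frac p{2V(2L)}\mathrm{Vol}(M_i)$. Theorem~\ref{thm:B} gives
\[
\log|H_1(M_i)_{\mathrm{tors}}|\ge\frac{p\log2}{2V(2L)}\,\mathrm{Vol}(M_i)\qquad\text{for all large }i .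
\]

\subsection{Upper bound}
Let $M'\in\mathcal M_c$, let $r=\varepsilon_0/4$, and let $P\subset M'$ be a maximal $r$-separated set. The balls $B(p,r)$, $p\in P$, cover $M'$. If several of them meet, they all lie in $B(p,3r)$ for any one of their centers $p$, and $B(p,4r)$ is isometric to a hyperbolic ball by Lemma~\ref{lem:inj}. In it they are hyperbolic balls of radius $r$, because shortest paths of length less than $r$ from their centers do not leave $B(p,3r)$. So their intersection is convex, hence contractible, and the nerve of the cover is homotopy equivalent to $M'$.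

The balls $B(p,r/2)$ are disjoint and embedded, so the nerve has at most $\mathrm{Vol}(M')/V(r/2)$ vertices. Neighbors $p'$ of $p$ satisfy $d(p,p')<2r$, so their balls $B(p',r/2)$ lie in $B(p,5r/2)$, and each vertex has degree at most $V(5r/2)/V(r/2)$. Hence the number $e$ of edges is at most $C(c)\,\mathrm{Vol}(M')$.

Let $\mathcal C_j$ be the group of simplicial $j$-chains of the nerve and $\partial_j:\mathcal C_j\to\mathcal C_{j-1}$ the boundary map. Since $\mathcal C_1/\ker\partial_1$ is isomorphic to a subgroup of the free abelian group $\mathcal C_0$, the torsion of $H_1$ equals the torsion of $\mathcal C_1/\mathrm{im}\,\partial_2$. Its order is the greatest common divisor of the minors of $\partial_2$ of maximal rank, so it is at most the absolute value of a nonzero such minor. The columns of $\partial_2$ have three nonzero entries, equal to $\pm1$, and norm $\sqrt3$, and the rank is at most $e$. By Hadamard's inequality the order is at most $3^{e/2}$, so $\log|H_1(M')_{\mathrm{tors}}|\le\frac{\log3}2C(c)\,\mathrm{Vol}(M')$. This completes the proof of Theorem~\ref{thm:A}. \qed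

\begin{remark}
We summarize where the hypotheses enter. The condition $b_1=0$ makes closed $1$-forms and closed $2$-forms exact, so that linking numbers are defined. The gap is used three times: for the injectivity radius bounds, for the $L^2$ bound on primitives in Lemma~\ref{lem:uniform}, and for the identity $\Delta^{-1}\alpha_y=g(\sqrt\Delta)\alpha_y$ with a fixed Lipschitz function $g$. Tameness is used only in Proposition~\ref{prop:C}. Benjamini--Schramm convergence supplies a number of copies proportional to the volume; convergence along a single sequence of base points guarantees only one copy.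
\end{remark}

\begin{thebibliography}{9}
\bibitem{AAGLZ} Amina Abdurrahman, Anshul Adve, Vikram Giri, Ben Lowe, Jonathan Zung, \emph{Hyperbolic 3-manifolds with uniform spectral gap for coclosed 1-forms}, arXiv:2404.19039 (2024).
\bibitem{Canary} Canary, \emph{Ends of hyperbolic 3-manifolds}, J. AMS 6 (1993).
\bibitem{CGT} Cheeger, Gromov, Taylor (1982).
\bibitem{Meyerhoff} Meyerhoff, Canad. J. Math. 39 (1987).
\end{thebibliography}

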